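\title{Cycles, stars and thetas do not generate the homology of planar graph configuration spaces}

\begin{abstract}
The homology of the unordered configuration spaces of a graph is a module over the polynomial ring generated by the edges. For planar graphs this module is generated in degrees one and two by classes that come from disjoint unions of cycle graphs, star graphs and theta graphs. We show that this fails in every degree $i\ge 3$. In degree three a counterexample is the triangle whose sides are replaced by $3$, $2$ and $2$ parallel edges. More generally, for each $N\ge 2$ we construct a planar graph with $N$ essential vertices and a nonzero class of degree $N$ on $2N-1$ points that is not generated by disjoint unions of connected graphs with fewer essential vertices. We also determine, by an inequality on first Betti numbers of subgraphs, exactly when the top-degree homology of a graph is generated by products of star elements.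
\end{abstract}

\section{Introduction}

A \emph{graph} is a finite $1$-dimensional CW complex. For a graph $\Gamma$ with set of edges $E$, let $B_k(\Gamma)$ be the space of unordered $k$-element subsets of $\Gamma$, and let $B(\Gamma)=\bigsqcup_{k\ge0}B_k(\Gamma)$. A class in $H_i(B_k(\Gamma))$ has \emph{degree} $i$ and \emph{weight} $k$. An edge $e$ acts on homology by the maps $H_*(B_k(\Gamma))\to H_*(B_{k+1}(\Gamma))$ induced by adding a new point in the interior of $e$ and pushing the points already on $e$ aside. This makes each $H_i(B(\Gamma))$ a module over the polynomial ring $\mathbb Z[E]$, and every edge raises the weight by one. A generating set of this module lists the motions of points from which all others are obtained by adding idle points.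

The simplest motions are one point that runs around an embedded circle and two points that trade places at a vertex where three edges meet. Motions in disjoint parts of $\Gamma$ can be performed independently, and this gives classes of higher degree. To make this precise, let $G=G_1\sqcup\dots\sqcup G_r$ be a graph and $G\to\Gamma$ a topological embedding. Then $B(G)\cong\prod_jB(G_j)$, and the \emph{classes arising from $G$} are the images of classes in $H_*(B(G))$ under the induced map $B(G)\to B(\Gamma)$. A \emph{cycle graph} is a graph homeomorphic to a circle, a \emph{star graph} is the cone on a finite set, and the \emph{theta graph} $\Theta_n$ is the suspension of $n$ points.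

In low degrees the following is known. For every graph, $H_1(B(\Gamma))$ is generated by loop classes and star classes (Ko--Park), which arise from cycle graphs and star graphs. The space $B_3(\Theta_4)$ has the homotopy type of a surface of genus $3$, and the class in $H_2(B_3(\Theta_4))$ given by its fundamental class is the \emph{theta class}. For planar $\Gamma$, the module $H_2(B(\Gamma))$ is generated by toric classes, which arise from disjoint unions of two cycle or star graphs, and by the images of the theta class under embeddings $\Theta_4\to\Gamma$; planarity cannot be dropped from this statement. So in degrees one and two a short list of atomic graphs suffices for all planar graphs, and one may guess that the same list suffices in all degrees. This is the problem we take from An and Knudsen \cite{AK}.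

\begin{quote}
\emph{Let $\Gamma$ be a planar graph and $i>0$. Is the $\mathbb Z[E]$-module $H_i(B(\Gamma))$ generated by classes arising from disjoint unions of cycle graphs, star graphs and theta graphs?}
\end{quote}

The answer is no. An \emph{essential vertex} is a vertex of valence at least $3$. For $N\ge2$ consider the $N$-gon with vertices $v_1,\dots,v_N$, in which side $i$ joins $v_i$ to $v_{i+1}$ and $v_{N+1}=v_1$. The \emph{necklace} $\Gamma_N$ is obtained by replacing each of the sides $1,\dots,N-2$ by three parallel edges and each of the sides $N-1,N$ by two parallel edges (Figure~\ref{fig:necklace}). It is planar and has $N$ essential vertices; $\Gamma_2=\Theta_4$, and $\Gamma_3$ is a triangle with sides of multiplicity $3,2,2$.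

\begin{theorem}\label{thm:triangle}
We have $H_3(B_5(\Gamma_3))\neq0$, while $H_3(B_k(G))=0$ for all $k\le5$ and every disjoint union $G$ of cycle, star and theta graphs that embeds in $\Gamma_3$. Hence the $\mathbb Z[E]$-module $H_3(B(\Gamma_3))$ is not generated by classes arising from such $G$.
\end{theorem}

\begin{theorem}\label{thm:necklace}
For every $N\ge2$ the group $H_N(B_{2N-1}(\Gamma_N))$ is nonzero, but none of its nonzero elements lies in the $\mathbb Z[E]$-submodule generated by classes arising from disjoint unions of connected graphs each having at most $N-1$ essential vertices.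
\end{theorem}

\begin{corollary}\label{cor:degrees}
The question has a negative answer in every degree $i\ge3$ and a positive answer for $i=1,2$. Moreover, no list of atomic graphs with a bounded number of essential vertices, in particular no finite list, suffices for all planar graphs in all degrees.
\end{corollary}

\begin{proof}
Cycle, star and theta graphs have at most $2\le i-1$ essential vertices, so Theorem~\ref{thm:necklace} applies to $\Gamma_i$ for $i\ge3$. The cases $i=1,2$ are the known results above. If all graphs of a list have at most $m$ essential vertices, apply Theorem~\ref{thm:necklace} with any $N\ge2$ such that $N>m$.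
\end{proof}

The mechanism is a count of points. Call a graph \emph{admissible} if no component is a point or a circle; an admissible graph has a CW structure without bivalent vertices, and we always use that structure. If $\Gamma$ is admissible with $N$ essential vertices, then $H_i(B(\Gamma))$ vanishes for $i>N$, and $H_N(B(\Gamma))$ is the module of top cycles of a chain complex recalled in Section~\ref{sec:model}. At each essential vertex $v$ this complex contains \emph{star elements} $s_v$ (Definition~\ref{def:star}), cycles of degree $1$ and weight $2$. A product of star elements, one at each essential vertex, is a class of degree $N$ and weight $2N$. The theta class does better: it has degree $2$ and weight $3$. The classes of Theorem~\ref{thm:necklace} save one point in the same way, but they need the whole necklace to do so. The next theorem says exactly when such a saving is possible. Let $V$ be the set of essential vertices. For $C\subset V$ let $\Gamma[C]$ be the union of $C$ with all edges having both ends in $C$, and let $g_C=b_1(\Gamma[C])$ be its first Betti number; thus $g_\emptyset=0$.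

\begin{theorem}\label{thm:criterion}
Let $\Gamma$ be an admissible graph, planar or not, connected or not, and let $N=|V|$. The following are equivalent.
\begin{enumerate}
\item[(a)] $H_N(B(\Gamma))$ is generated over $\mathbb Z[E]$ by products $\bigotimes_{v\in V}s_v$ of star elements.
\item[(b)] $g_C\le2|C|-2$ for every nonempty $C\subset V$.
\item[(c)] $H_N(B_k(\Gamma))=0$ for all $k\le2N-1$.
\end{enumerate}
\end{theorem}

For $|C|=1$ condition (b) forbids self-loops, and for $|C|=2$ it also forbids more than three edges between two essential vertices. A counterexample with three essential vertices should violate (b) for $C=V$ only, so it should have at least seven edges between essential vertices and at most three on each side. This is how one arrives at $\Gamma_3$. In the planar case, (b) can only fail through self-loops or multiple edges.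

\begin{corollary}\label{cor:simple}
Let $\Gamma$ be an admissible planar graph with $N$ essential vertices, without self-loops and without multiple edges between essential vertices. Then $H_N(B(\Gamma))$ is generated by products of star elements.
\end{corollary}

\begin{proof}
A component of $\Gamma[C]$ with $s\ge3$ vertices is a simple planar graph, so it has at most $3s-6$ edges and $b_1\le(3s-6)-s+1=2s-5$. A component with $s\le2$ vertices has $b_1=0\le2s-2$. Summing over the components gives condition (b) of Theorem~\ref{thm:criterion}.
\end{proof}

Sections \ref{sec:model}--\ref{sec:triangle} prove Theorem~\ref{thm:triangle} using only the chain model and linear algebra; they also construct the nonzero classes on all necklaces. Theorem~\ref{thm:criterion} needs a depth argument in one direction (Section~\ref{sec:depth}) and the matroid union theorem in the other (Section~\ref{sec:matroid}). Theorem~\ref{thm:necklace} follows in Section~\ref{sec:necklace}.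

\section{The chain model}\label{sec:model}

Let $\Gamma$ be admissible, $R=\mathbb Z[E]$, and let $R_j$ be the group of homogeneous polynomials of degree $j$. For $v\in V$ let $H(v)$ be the set of half-edges at $v$, that is, of ends of edges attached to $v$; a self-loop at $v$ contributes two. Let $e(h)$ be the edge of the half-edge $h$. Put
\[
F_v=\Big\{\sum_{h\in H(v)}c_hh\ :\ \sum_h c_h=0\Big\}\subset\mathbb Z^{H(v)},
\qquad x_v\colon F_v\to R_1,\quad \sum_h c_hh\mapsto\sum_h c_h\,e(h).
\]
The group $F_v$ is spanned by the differences $h-h'$, it is a direct summand of $\mathbb Z^{H(v)}$, and its rank $\ell_v$ is the valence of $v$ minus one, so $\ell_v\ge2$. We write $x$ for $x_v$ when $v$ is understood. For $C\subset V$ let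
\[
L_C=\Big(\bigotimes_{v\in C}F_v\Big)\otimes R ,
\]
a free $R$-module, and for $v\in C$ let $\partial_v\colon L_C\to L_{C\setminus\{v\}}$ be the $R$-linear map that applies $x_v$ to the factor $F_v$ and multiplies the result into $R$. The \emph{reduced \'Swi\k{a}tkowski complex} $\widetilde S(\Gamma)$ is the tensor product over $R$ of the two-term complexes $\partial_v\colon L_{\{v\}}\to R$, $v\in V$, placed in degrees $1$ and $0$. Thus $\widetilde S_i(\Gamma)=\bigoplus_{|C|=i}L_C$, and the differential on $L_C$ is $\sum_{v\in C}\pm\partial_v$. Elements of $F_v$ and edges have weight $1$, so an element of $L_C$ with coefficients in $R_j$ has weight $|C|+j$. The differential preserves the weight.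

\begin{theorem}[An--Drummond-Cole--Knudsen \cite{ADK1}; see also \cite{ADK2}]\label{thm:model}
For an admissible graph $\Gamma$ there is an isomorphism of $R$-modules $H_*(B(\Gamma))\cong H_*(\widetilde S(\Gamma))$ under which $H_i(B_k(\Gamma))$ corresponds to the part of $H_i$ of weight $k$.
\end{theorem}

As a guide to the eye, a monomial in the edges records points at rest on these edges, and $h-h'$ records a point that crosses $v$ from $e(h')$ to $e(h)$; its boundary is $e(h)-e(h')$. For $C\subset V$ put
\[
X_C=\bigcap_{v\in C}\ker\big(\partial_v\colon L_C\to L_{C\setminus\{v\}}\big).
\]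
With $N=|V|$, the complex vanishes above degree $N$, and the maps $\partial_v$ on $\widetilde S_N=L_V$ land in different direct summands of $\widetilde S_{N-1}$. Hence
\begin{equation}\label{eq:top}
H_i(B(\Gamma))=0\ \text{ for } i>N,\qquad H_N(B(\Gamma))=X_V .
\end{equation}
In top degree there are no boundaries, so a class is nonzero as soon as one coefficient of the cycle is nonzero.

\begin{definition}\label{def:star}
A \emph{star element} at $v\in V$ is an element $u\,x(w)-w\,x(u)\in L_{\{v\}}$ with $u,w\in F_v$.
\end{definition}

A star element has weight $2$, and $\partial_v$ sends it to $x(u)x(w)-x(w)x(u)=0$. Since $L_C=\bigotimes_{R,\,v\in C}L_{\{v\}}$, a product $\bigotimes_{v\in C}s_v$ of star elements lies in $X_C$ and has weight $2|C|$. For half-edges $h_1,h_2,h_3$ at $v$ with edges $e_1,e_2,e_3$, the choice $u=h_1-h_2$, $w=h_2-h_3$ gives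
\[
e_1(h_3-h_2)+e_3(h_2-h_1)+e_2(h_1-h_3):
\]
two points start on $e_1$ and $e_2$, take turns in crossing $v$ to the free edge, and after three moves have traded places. By naturality of $\widetilde S$ for inclusions of disjoint star neighborhoods \cite{ADK1}, products of star elements are classes arising from disjoint unions of star graphs; the proofs below do not use this.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(i)] $B_k(G\sqcup\mathrm{pt})=B_k(G)\sqcup B_{k-1}(G)$ for every graph $G$.
\item[(ii)] For an interval, $H_*(B(G))$ is free and concentrated in degree $0$.
\item[(iii)] For a circle, $H_*(B(G))$ is free and concentrated in degrees $\le1$.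
\item[(iv)] For a star with at least three legs, $H_*(B(G))$ is free and concentrated in degrees $\le1$, and $H_1(B_k(G))=0$ for $k\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The isolated point is either occupied or not. (ii) Here $V=\emptyset$, so the complex is $R$ in degree $0$. (iii) The space $B_0$ is a point. For $k\ge1$, $B_k(\mathbb R/\mathbb Z)$ is the quotient of the convex set $\{t_1<\dots<t_k<t_1+1\}\subset\mathbb R^k$ by the action of $\mathbb Z$ generated by $(t_1,\dots,t_k)\mapsto(t_2,\dots,t_k,t_1+1)$. The generator raises $\sum t_j$ by $1$, so this is a covering action and $B_k\simeq S^1$. (iv) By \eqref{eq:top} the homology lies in degrees $\le1$, and $H_1$ is a subgroup of the free abelian group $L_{\{v\}}$; $H_0$ of a space is free. There are no $1$-chains of weight $0$, and in weight $1$ the differential is $x_v$, which is injective because distinct half-edges lie on distinct edges.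
\end{proof}

The next two lemmas turn ``not generated'' into a vanishing statement and restrict the subgraphs that have to be examined.

\begin{lemma}\label{lem:weight}
Let $\mathcal G$ be a class of graphs, and suppose that $H_i(B_k(G))=0$ for all $k\le w$ and all $G\in\mathcal G$ that embed in $\Gamma$. Then the submodule of $H_i(B(\Gamma))$ generated by classes arising from members of $\mathcal G$ is zero in weight $w$.
\end{lemma}

\begin{proof}
Its part of weight $w$ is spanned by the elements $m\cdot y$, where $m$ is a monomial of degree $w-k\ge0$ in the edges and $y$ is in the image of some $H_i(B_k(G))=0$.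
\end{proof}

\begin{lemma}\label{lem:fill}
Let $\Gamma$ be an admissible graph without self-loops, with $N=|V|$, and let $G\subset\Gamma$ be the image of an embedding of a graph with no component a point. If $H_N(B(G))\ne0$, then $G$ is admissible, the set of essential vertices of $G$ is $V$, and every edge of $G$ with both ends in $V$ is an edge of $\Gamma$.
\end{lemma}

\begin{proof}
Three arcs that meet only in a common endpoint do not embed in an interval, so essential vertices of $G$ lie in $V$. Since $\Gamma$ has no self-loops and no circle components, each component of $\Gamma\setminus V$ is an interval, and for $v\in V$ each component of $(\Gamma\setminus V)\cup\{v\}$ is an interval or a union of intervals with the common endpoint $v$. None of these contains a circle, so a circle in $\Gamma$ contains at least two points of $V$.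

Write $G$ as the disjoint union of an admissible graph $G'$ with $m$ essential vertices and $p$ circles. By disjointness $m+2p\le N$. By \eqref{eq:top}, Lemma~\ref{lem:small}(iii) and the K\"unneth formula, which has no Tor terms because the circle factors have free homology, $H_*(B(G))$ lies in degrees $\le m+p$. So $m+2p\le N\le m+p$, which forces $p=0$ and $m=N$.

Finally, the interior of an edge of $G$ misses $V$, so it is an injective, hence monotone, path in a component of $\Gamma\setminus V$. If both of its ends tend to points of $V$, it traverses that whole component, which is then an open edge of $\Gamma$.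
\end{proof}

\section{Three points on a theta graph}\label{sec:theta}

The smallest case in which a point can be saved without a self-loop is a theta graph. Let $n\ge3$, let $a,b$ be the vertices of $\Theta_n$ and $e_0,\dots,e_{n-1}$ its edges, with half-edges $a_i$ at $a$ and $b_i$ at $b$. For $1\le i\le n-1$ put $h_i=a_i-a_0$, $h_i'=b_i-b_0$ and $x_i=e_i-e_0$. The $h_i$ and the $h'_i$ are bases of $F_a$ and $F_b$, we have $x(h_i)=x(h_i')=x_i$, and $R=\mathbb Z[e_0,x_1,\dots,x_{n-1}]$.

\begin{lemma}\label{lem:theta}
$H_2(B_k(\Theta_n))=0$ for $k\le2$, and $H_2(B_3(\Theta_n))$ consists of the elements $\sum t_{ijl}\,h_i\otimes h'_j\cdot x_l$ in which the integers $t_{ijl}$, $1\le i,j,l\le n-1$, change sign under every transposition of the three indices. In particular $H_2(B_3(\Theta_3))=0$ and $H_2(B_3(\Theta_4))\cong\mathbb Z$.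
\end{lemma}

\begin{proof}
A $2$-chain $\sum c_{ij}\,h_i\otimes h'_j$ with $c_{ij}\in R_{k-2}$ is a cycle if and only if $\sum_ic_{ij}x_i=0$ for all $j$ and $\sum_jc_{ij}x_j=0$ for all $i$. For $k<2$ there are no $2$-chains. For $k=2$ the $c_{ij}$ are integers, and the first condition gives $c_{ij}=0$. For $k=3$ write $c_{ij}=t_{ij0}e_0+\sum_{l\ge1}t_{ijl}x_l$. In the first condition the coefficient of $e_0x_i$ is $t_{ij0}$, so $t_{ij0}=0$. What remains is $\sum_{i,l}t_{ijl}x_ix_l=0$, which holds if and only if $t_{ijl}=-t_{lji}$ for all $i,l$. In the same way the second condition holds if and only if $t_{ijl}=-t_{ilj}$ for all $j,l$. These two transpositions generate $\mathfrak S_3$. Such a tensor vanishes when two indices agree and is determined by its entries with $i<j<l$, which are arbitrary. There is no such triple for $n=3$ and exactly one for $n=4$.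
\end{proof}

For $n=4$ the generator is $\sum_{\sigma\in\mathfrak S_3}\operatorname{sgn}(\sigma)\,h_{\sigma(1)}\otimes h'_{\sigma(2)}\cdot x_{\sigma(3)}$, with coefficient matrix
\[
(c_{ij})=\begin{pmatrix}0&x_3&-x_2\\-x_3&0&x_1\\x_2&-x_1&0\end{pmatrix}.
\]
The theta class generates the same infinite cyclic group, so this cycle is the theta class up to sign. Each row and each column of the matrix is a star element; for instance the third column is $x_1h_2-x_2h_1$. A product of two star elements has two factors in $R_1$, one for each vertex. Here a single factor $x_{\sigma(3)}$ serves both vertices, because the linear forms seen from $a$ and from $b$ are the same. This coincidence comes from the cycles $e_i-e_0$ of the graph: the three indices that are antisymmetrized are three independent cycles. We now build the same object for any set of vertices.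

\section{The alternating cycle}\label{sec:omega}

Let $\Gamma$ be admissible with all edges oriented, and let $C\subset V$ be nonempty. An element $k\in H_1(\Gamma[C])$ is a cellular $1$-cycle $\sum_ek(e)\,e$; we set $k(e)=0$ for edges outside $\Gamma[C]$. For $v\in C$ let $\pi_v(k)\in\mathbb Z^{H(v)}$ have coefficient $+k(e)$ at a tail half-edge of $e$ and $-k(e)$ at a head half-edge of $e$. The coefficients at $v$ sum to zero because $k$ is a cycle, so $\pi_v(k)\in F_v$. Put $\lambda_v(k)=x_v(\pi_v(k))\in R_1$. An edge $e$ of $\Gamma[C]$ has both half-edges at vertices of $C$, and these contribute $k(e)-k(e)=0$. Hence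
\begin{equation}\label{eq:sum}
\sum_{v\in C}\lambda_v(k)=0 .
\end{equation}
On $\Theta_4$, with all edges oriented from $a$ to $b$ and $k_i=e_i-e_0$, we have $\pi_a(k_i)=h_i$, $\pi_b(k_i)=-h_i'$ and $\lambda_a(k_i)=x_i=-\lambda_b(k_i)$.

Label $C=\{1,\dots,n\}$. To make a chain that is killed by $\partial_j$, give the factor $\pi_j(k)$ a partner $\lambda_j(k')$ and antisymmetrize in $k,k'$; this is a star element. By \eqref{eq:sum}, the last vertex needs no partner of its own: its linear form is minus the sum of the others, and each of these already has a partner. So we need $n$ slots of type $\pi$ and $n-1$ slots of type $\lambda$. For $k_1,\dots,k_{2n-1}\in H_1(\Gamma[C])$ define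
\begin{equation}\label{eq:omega}
\omega(k_1,\dots,k_{2n-1})=\sum_{\sigma\in\mathfrak S_{2n-1}}\operatorname{sgn}(\sigma)\ \bigotimes_{j=1}^n\pi_j(k_{\sigma(j)})\cdot\prod_{j=1}^{n-1}\lambda_j(k_{\sigma(n+j)})\ \in L_C .
\end{equation}
This element has weight $n+(n-1)=2n-1$. For $\Theta_4$ it is minus the generator displayed in Section~\ref{sec:theta}. For $n=1$ and $k$ a self-loop it is the difference of the two half-edges of the loop.

\begin{lemma}\label{lem:cycle}
$\omega(k_1,\dots,k_{2n-1})\in X_C$.
\end{lemma}

\begin{proof}
If $f(\sigma\rho)=f(\sigma)$ for a transposition $\rho$ and all $\sigma$, then $\sum_\sigma\operatorname{sgn}(\sigma)f(\sigma)=0$, since the terms $\sigma$ and $\sigma\rho$ cancel. Let $j<n$. In $\partial_j\omega$ the factor $\pi_j(k_{\sigma(j)})$ is replaced by $\lambda_j(k_{\sigma(j)})$, so $k_{\sigma(j)}$ and $k_{\sigma(n+j)}$ enter only through $\lambda_j(k_{\sigma(j)})\lambda_j(k_{\sigma(n+j)})$. Take $\rho=(j\ \ n+j)$. In $\partial_n\omega$ the new factor is $\lambda_n(k_{\sigma(n)})=-\sum_{j<n}\lambda_j(k_{\sigma(n)})$ by \eqref{eq:sum}. In the $j$th of the resulting $n-1$ sums, $k_{\sigma(n)}$ and $k_{\sigma(n+j)}$ enter only through $\lambda_j(k_{\sigma(n)})\lambda_j(k_{\sigma(n+j)})$.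 Take $\rho=(n\ \ n+j)$.
\end{proof}

The expression \eqref{eq:omega} is multilinear and alternating in the $k_i$ and takes values in a torsion-free group, so it vanishes identically when $g_C\le2n-2$. This is where the bound in Theorem~\ref{thm:criterion}(b) comes from. To prove that $\omega\neq0$ we read off one coefficient. This requires a half-edge at each vertex of $C$ and a monomial of degree $n-1$, chosen so that a cycle is determined by its values on the $2n-1$ edges involved.

\begin{definition}\label{def:splitting}
A \emph{splitting} of $C$ is a triple $(T,T',\tau)$, where $T$ and $T'$ are sets of edges of $\Gamma[C]$, each forming a spanning tree on the vertex set $C$, and $\tau$ is an injective map from $C$ to the edges of $\Gamma[C]$ with $\tau(v)$ incident to $v$, such that $T$, $T'$ and $\tau(C)$ are pairwise disjoint.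
\end{definition}

Given a splitting, let $\Delta\subset\Gamma[C]$ be the subgraph with vertex set $C$ and edge set $T\sqcup T'\sqcup\tau(C)$. It is connected with $3n-2$ edges, so $b_1(\Delta)=(3n-2)-n+1=2n-1$.

\begin{lemma}\label{lem:nonzero}
If $(T,T',\tau)$ is a splitting of $C$ and $k_1,\dots,k_{2n-1}$ is a basis of $H_1(\Delta)$, then $\omega(k_1,\dots,k_{2n-1})\ne0$.
\end{lemma}

\begin{proof}
Since $F_j$ is a direct summand of $\mathbb Z^{H(j)}$, the group $L_C$ is contained in $\big(\bigotimes_j\mathbb Z^{H(j)}\big)\otimes R$, which has as a basis the tensors of half-edges times monomials. Let $h_j$ be a half-edge of $\tau(j)$ at $j$. We show that the coefficient of $h_1\otimes\dots\otimes h_n\cdot\prod_{e\in T}e$ in $\omega$ is $\pm1$.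

The coefficient of $h_j$ in $\pi_j(k)$ is $\epsilon_jk(\tau(j))$ with a sign $\epsilon_j$ independent of $k$. For $e\in T$, which is not a self-loop, the coefficient of $e$ in $\lambda_j(k)$ is $\iota_{j,e}k(e)$, where $\iota_{j,e}$ is $1$, $-1$ or $0$ according as $j$ is the tail of $e$, the head of $e$, or neither. The monomial $\prod_{e\in T}e$ is a product of $n-1$ distinct variables, so its coefficient in $\prod_{j<n}\lambda_j(k_{\sigma(n+j)})$ is $\sum_\beta\prod_{j<n}\iota_{j,\beta(j)}k_{\sigma(n+j)}(\beta(j))$, summed over the bijections $\beta\colon\{1,\dots,n-1\}\to T$. Summing over $\sigma$ first, we find that the coefficient in $\omega$ is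
\[
\pm\sum_\beta\Big(\prod_{j<n}\iota_{j,\beta(j)}\Big)d_\beta,\qquad
d_\beta=\det\big(k_i(\tau(1)),\dots,k_i(\tau(n)),k_i(\beta(1)),\dots,k_i(\beta(n-1))\big)_{i}.
\]
Fix one bijection $\beta_0$. Reordering the last $n-1$ columns gives $d_\beta=\operatorname{sgn}(\beta_0^{-1}\beta)\,d_{\beta_0}$, so the coefficient equals
\[
\pm\det(\iota_{j,e})_{j<n,\ e\in T}\cdot\det(k_i(e))_{i,\ e\in\tau(C)\cup T}.
\]

The first determinant is that of the incidence matrix of the tree $T$ with the row of the vertex $n$ deleted. It is $\pm1$ by induction on $n$: for $n\ge2$ the tree has a leaf $j\ne n$, the row of $j$ has a single nonzero entry $\pm1$, and expanding along it deletes the leaf and its edge.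

For the second, note that $\tau(C)\cup T$ is the complement in $\Delta$ of the spanning tree $T'$. For $e\notin T'$ let $k_e$ be the cycle formed by $e$ and the path in $T'$ from its head to its tail. Then $k_e(e')=\delta_{ee'}$ for $e'\notin T'$. For any cycle $k$ of $\Delta$, the cycle $k-\sum_{e\notin T'}k(e)k_e$ is supported on a tree and so vanishes; thus the $k_e$ form a basis of $H_1(\Delta)$. For this basis the determinant is $\pm1$, and a change of basis multiplies it by $\pm1$.
\end{proof}

\begin{figure}
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (a) at (0,0); \coordinate (b) at (3,0); \coordinate (c) at (1.5,2.6);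
\draw[very thick] (a) -- (b) (b) to[bend right=15] (c);
\draw[dashed] (a) to[bend right=25] (b) (c) to[bend right=15] (a);
\draw[dotted,thick] (a) to[bend left=25] (b) (b) to[bend left=15] (c) (c) to[bend left=15] (a);
\fill (a) circle (2pt) node[left] {$v_1$} (b) circle (2pt) node[right] {$v_2$} (c) circle (2pt) node[above] {$v_3$};
\coordinate (p) at (5.5,0); \coordinate (q) at (8.1,0); \coordinate (r) at (8.1,2.6); \coordinate (s) at (5.5,2.6);
\draw[very thick] (p) -- (q) -- (r) (r) to[bend right=15] (s);
\draw[dashed] (p) to[bend right=25] (q) (q) to[bend right=25] (r) (s) to[bend right=15] (p);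
\draw[dotted,thick] (p) to[bend left=25] (q) (q) to[bend left=25] (r) (r) to[bend left=15] (s) (s) to[bend left=15] (p);
\fill (p) circle (2pt) node[left] {$v_1$} (q) circle (2pt) node[right] {$v_2$} (r) circle (2pt) node[right] {$v_3$} (s) circle (2pt) node[left] {$v_4$};
\end{tikzpicture}
\caption{The necklaces $\Gamma_3$ and $\Gamma_4$. The edges are divided into two spanning trees (solid and dashed) and one further edge on each side (dotted); the dotted edge from $v_i$ to $v_{i+1}$ is assigned to $v_i$.}
\label{fig:necklace}
\end{figure}

\begin{corollary}\label{cor:nonzero}
$H_N(B_{2N-1}(\Gamma_N))\neq0$ for every $N\ge2$.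
\end{corollary}

\begin{proof}
Let $T$ consist of one edge from each of the sides $1,\dots,N-1$, and let $T'$ consist of one further edge from each of the sides $1,\dots,N-2$ and one edge from side $N$. Both are paths through all vertices. Exactly one edge remains on each side; let $\tau(v_i)$ be the one on side $i$. This is a splitting of $V$ (Figure~\ref{fig:necklace}). By Lemmas \ref{lem:cycle} and \ref{lem:nonzero} and by \eqref{eq:top}, $\omega$ is a nonzero class of degree $N$ and weight $2N-1$.
\end{proof}

So the classes $\omega$ on the necklaces extend the theta class, which is the case $N=2$ up to sign, to an infinite family of classes on planar graphs.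

\section{The triangle: proof of Theorem~\ref{thm:triangle}}\label{sec:triangle}

Corollary~\ref{cor:nonzero} gives $H_3(B_5(\Gamma_3))\ne0$, and by Lemma~\ref{lem:weight} the last assertion follows from the first two. It remains to show that $H_3(B_k(G))=0$ for $k\le5$ when $G\subset\Gamma_3$ is a disjoint union of cycle, star and theta graphs.

The degenerate members of these families are points (the cone on the empty set, the two components of $\Theta_0$), intervals (cones on one or two points, $\Theta_1$) and circles ($\Theta_2$). By Lemma~\ref{lem:small}(i) we may discard components that are points. If $H_3(B(G))=0$ we are done. Otherwise Lemma~\ref{lem:fill} applies, since $\Gamma_3$ has no self-loops: $G$ has no circle component and exactly three essential vertices. Apart from intervals, its components are stars with at least three legs, which have one essential vertex, and graphs $\Theta_n$ with $n\ge3$, which have two. So there are either three stars, or one star and one theta graph. By Lemma~\ref{lem:small}, all factors $B(G_j)$ but at most one have free homology, so $H_*(B(G))=\bigotimes_jH_*(B(G_j))$, and weights add.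

\emph{Three stars.} Degree $3$ is reached only by taking $H_1$ of each star and $H_0$ of each interval. Each $H_1$ lies in weights $\ge2$ by Lemma~\ref{lem:small}(iv), so $H_3(B(G))$ lies in weights $\ge6$.

\emph{One star and $\Theta_n$.} By Lemma~\ref{lem:fill} the $n$ edges of $\Theta_n$ are edges of $\Gamma_3$ between the same two vertices, so $n=3$. By \eqref{eq:top}, degree $3$ is reached only by taking $H_2$ of the theta graph and $H_1$ of the star. These lie in weights $\ge4$ (Lemma~\ref{lem:theta}) and $\ge2$, so again $H_3(B(G))$ lies in weights $\ge6$. \qed

\begin{remark}
The graph $\Theta_4$ does embed in $\Gamma_3$: take the three edges from $v_1$ to $v_2$ and a path through $v_3$. But then $v_3$ is occupied and cannot be the center of a disjoint star. The bound of three edges per side is needed in the second case, since the union of $\Theta_4$ and a star with three legs has nonzero homology in degree $2+1$ and weight $3+2$.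
\end{remark}

\section{Few cycles: star elements generate}\label{sec:depth}

In this section we prove that (b) implies (a) in Theorem~\ref{thm:criterion}. At a single vertex without self-loops, $x_v$ sends a basis of $F_v$ to independent variables, and the kernel of $\partial_v$ is described by the Koszul complex. With several vertices the difficulty is that the linear forms at different vertices satisfy the relations \eqref{eq:sum}. We therefore start from a ring in which these forms are independent, impose the relations afterwards, and control the loss by a depth estimate.

\subsection*{The separated ring}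
For $C\subset V$ put $F_C=\bigoplus_{v\in C}F_v$, $S_v=\operatorname{Sym}_{\mathbb Z}F_v$ and $S_C=\operatorname{Sym}_{\mathbb Z}F_C=\bigotimes_{v\in C}S_v$. These are polynomial rings over $\mathbb Z$. The map $x_C=\sum_{v\in C}x_v\colon F_C\to R_1$ makes $R$ an $S_C$-algebra. Let $K_C=\ker x_C$.

\begin{lemma}\label{lem:linear}
Let $D\subset C\subset V$.
\begin{enumerate}
\item[(i)] $K_C\cong H_1(\Gamma[C])$, so $K_C$ is free of rank $g_C$, and $K_C\cap F_D=K_D$.
\item[(ii)] $R_1/x_C(F_C)$ is free, and $R$ is a polynomial ring over $S_C/K_CS_C$.
\item[(iii)] $(K_C+F_D)S_C$ is a prime ideal of height $g_C-g_D+\sum_{v\in D}\ell_v$.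
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An element of $K_C$ assigns integers to the half-edges at vertices of $C$, with sum zero at each vertex and sum zero on each edge. An edge with exactly one half-edge at $C$ thus gets $0$, and an edge of $\Gamma[C]$ gets opposite integers on its two half-edges. So the element is $(\pi_v(k))_{v\in C}$ for a unique $k\in H_1(\Gamma[C])$. The last claim holds because $x_C$ restricts to $x_D$.

(ii) The group $x_C(F_C)$ is spanned by the differences $e-e'$ of edges with a common end in $C$. So the quotient is free on the classes of the equivalence relation on $E$ generated by sharing an end in $C$. Hence $R_1=x_C(F_C)\oplus W$ with $W$ free, and $R=\operatorname{Sym}(F_C/K_C)\otimes\operatorname{Sym}W$, where $\operatorname{Sym}(F_C/K_C)=S_C/K_CS_C$.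

(iii) The group $F_C/(K_C+F_D)\cong x_C(F_C)/x_D(F_D)$ is contained in $R_1/x_D(F_D)$, which is free by (ii). So $K_C+F_D$ is a direct summand of $F_C$, and in a suitable basis of $F_C$ the ideal is generated by some of the variables. It is therefore prime, of height $\operatorname{rk}(K_C+F_D)=g_C+\sum_{v\in D}\ell_v-\operatorname{rk}(K_C\cap F_D)$. Apply (i).
\end{proof}

Over $\mathbb Z$ the direct summand property in (iii) matters: the forms $2y_1,2y_2$ span a group of rank $2$ but lie in the prime $(2)$ of height $1$.

Let $Z_v$ be the kernel of the multiplication map $F_v\otimes S_v\to S_v$. The Koszul complex $\Lambda^\bullet F_v\otimes S_v$ on a basis of $F_v$ is exact in positive degrees, so there is an exact sequence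
\begin{equation}\label{eq:koszul}
0\to\Lambda^{\ell_v}F_v\otimes S_v\to\dots\to\Lambda^2F_v\otimes S_v\to Z_v\to0 .
\end{equation}
Thus $Z_v$ is generated by the elements $u\otimes w-w\otimes u$, it is nonzero because $\ell_v\ge2$, and it has a free resolution of length $\ell_v-2$. Let $M_C=\bigotimes_{\mathbb Z,\,v\in C}Z_v$. All groups involved are free abelian. Hence $M_C$ is a nonzero $S_C$-submodule of the free module $(\bigotimes_{v\in C}F_v)\otimes S_C$, and by the K\"unneth formula the tensor product of the resolutions \eqref{eq:koszul} is a free resolution of $M_C$ over $S_C$ of length $\sum_{v\in C}(\ell_v-2)$. For any $S_C$-algebra $A$,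
\begin{equation}\label{eq:base}
M_C\otimes_{S_C}A=\bigotimes\nolimits_{A,\,v\in C}\big(Z_v\otimes_{S_v}A\big).
\end{equation}
Base change along $S_C\to R$ gives a map $M_C\otimes_{S_C}R\to L_C$. It sends the generators $\bigotimes_v(u_v\otimes w_v-w_v\otimes u_v)$ to the products of star elements. So we obtain
\[
\varphi_C\colon M_C\otimes_{S_C}R\to X_C,
\]
whose image is the submodule generated by products of star elements; $\varphi_\emptyset$ is the identity of $R$. By \eqref{eq:top}, condition (a) says that $\varphi_V$ is onto.

\subsection*{Facts about depth}
Let $A$ be a Noetherian ring, $I$ an ideal and $M$ a finitely generated module. The grade $\operatorname{grade}(I,M)$ is the length of a maximal $M$-regular sequence in $I$, and $\infty$ if $IM=M$. For $A$ local with maximal ideal $\mathfrak m$, $\operatorname{depth}M=\operatorname{grade}(\mathfrak m,M)$.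
\begin{enumerate}
\item[(D1)] $\operatorname{grade}(I,M)=\inf\{\operatorname{depth}M_{\mathfrak p}:\mathfrak p\supset I\}$, and $\operatorname{Ext}^i_A(Y,M)=0$ for $i<\operatorname{grade}(I,M)$ if $Y$ is finitely generated and killed by a power of $I$ \cite[1.2.10]{BH}.
\item[(D2)] (Auslander--Buchsbaum) If $A$ is local and $M\ne0$ has finite projective dimension, then $\operatorname{depth}M=\operatorname{depth}A-\operatorname{pd}M$. If $S$ is a polynomial ring over $\mathbb Z$, then $\operatorname{depth}S_{\mathfrak p}=\operatorname{ht}\mathfrak p$.
\item[(D3)] If $A$ is local, $y_1,\dots,y_g\in\mathfrak m$, $M\neq0$ and $\operatorname{grade}((y_1,\dots,y_g),M)\ge g$, then $y_1,\dots,y_g$ is $M$-regular (by the depth sensitivity of the Koszul complex), and $\operatorname{depth}M/(y_1,\dots,y_g)M=\operatorname{depth}M-g$.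
\item[(D4)] If $A\to A'$ is a flat local map of Noetherian local rings, then $\operatorname{depth}_{A'}(M\otimes_AA')\ge\operatorname{depth}_AM$ \cite[1.2.16]{BH}.
\end{enumerate}

\begin{proposition}\label{prop:iso}
Let $C\subset V$, and suppose that $g_D\le2|D|-2$ for every nonempty $D\subset C$. Then $\varphi_C$ is an isomorphism.
\end{proposition}

\begin{proof}
We use induction on $|C|$; the case $C=\emptyset$ is trivial. Let $C\ne\emptyset$ and write $S=S_C$, $K=K_C$, $M=M_C$, $M'=M\otimes_SR$. Let $J\subset R$ be the ideal generated by $x_C(F_C)$. The plan is to show that $\varphi_C$ is an isomorphism away from the primes containing $J$, where at least one vertex splits off, and that $M'$ has depth at least $2$ along these primes, so that the isomorphism extends.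

\emph{Step 1: depth of $M$.} Let $\mathfrak p\supset K$ be a prime of $S$ and $D=\{v\in C:F_v\subset\mathfrak p\}$. Let $v\in C\setminus D$. Since $S_{\mathfrak p}$ is flat over $S_v$, the module $Z_v\otimes_{S_v}S_{\mathfrak p}$ is the kernel of $F_v\otimes S_{\mathfrak p}\to S_{\mathfrak p}$. This map is onto, because some element of $F_v$ is a unit in $S_{\mathfrak p}$; so it splits, and the kernel is projective over a local ring, hence free. By \eqref{eq:base}, $M_{\mathfrak p}$ is a direct sum of copies of $M_D\otimes_{S_D}S_{\mathfrak p}$. Since $S_{\mathfrak p}$ is flat over $S_D$, this gives $\operatorname{pd}M_{\mathfrak p}\le\sum_{v\in D}(\ell_v-2)$. Also $M_{\mathfrak p}\ne0$, as $M$ is nonzero and torsion-free. Since $\mathfrak p\supset K+F_D$, (D2) and Lemma~\ref{lem:linear}(iii) give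
\begin{equation}\label{eq:depth}
\operatorname{depth}M_{\mathfrak p}\ \ge\ \operatorname{ht}\mathfrak p-\sum_{v\in D}(\ell_v-2)\ \ge\ g_C+\big(2|D|-g_D\big).
\end{equation}
The valences have canceled: each vertex of $D$ gives $2$, and each cycle of $\Gamma[D]$ costs $1$.

\emph{Step 2: $\operatorname{grade}(J,M')\ge2$.} By hypothesis $2|D|-g_D\ge0$ for all $D\subset C$, so $\operatorname{depth}M_{\mathfrak p}\ge g_C$ for all primes $\mathfrak p\supset K$. By (D1), applied in $S_{\mathfrak p}$ to the primes between $K$ and $\mathfrak p$, we get $\operatorname{grade}(KS_{\mathfrak p},M_{\mathfrak p})\ge g_C$. A basis of $K$ has $g_C$ elements, so (D3) and \eqref{eq:depth} give $\operatorname{depth}(M/KM)_{\mathfrak p}\ge2|D|-g_D$. Now let $\mathfrak q\supset J$ be a prime of $R$ and $\mathfrak p$ its preimage in $S$. Then $\mathfrak p\supset F_C\supset K$, so $D=C$ and $\operatorname{depth}(M/KM)_{\mathfrak p}\ge2|C|-g_C\ge2$. We have $M'=(M/KM)\otimes_{S/KS}R$, and $R$ is flat over $S/KS$ by Lemma~\ref{lem:linear}(ii). So $\operatorname{depth}M'_{\mathfrak q}\ge2$ by (D4), and the claim follows from (D1).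

\emph{Step 3: $(\varphi_C)_{\mathfrak q}$ is an isomorphism if $\mathfrak q\not\supset J$.} Let $D=\{v\in C:x(F_v)\subset\mathfrak q\}$, a proper subset of $C$. For $v\in C\setminus D$ the map $\partial_v\colon F_v\otimes R_{\mathfrak q}\to R_{\mathfrak q}$ is onto, so $F_v\otimes R_{\mathfrak q}=Z_v^{\mathfrak q}\oplus R_{\mathfrak q}t_v$ with $Z_v^{\mathfrak q}=\ker\partial_v$ free and $\partial_vt_v=1$. Let $\mathfrak p_v$ be the preimage of $\mathfrak q$ in $S_v$. It does not contain $F_v$, so $0\to(Z_v)_{\mathfrak p_v}\to F_v\otimes(S_v)_{\mathfrak p_v}\to(S_v)_{\mathfrak p_v}\to0$ is split exact. It stays exact after tensoring with $R_{\mathfrak q}$, which gives $Z_v\otimes_{S_v}R_{\mathfrak q}=Z_v^{\mathfrak q}$. Let $W=\bigotimes_{v\in C\setminus D}Z_v^{\mathfrak q}$, a free $R_{\mathfrak q}$-module. By \eqref{eq:base}, $M'_{\mathfrak q}=W\otimes(M_D\otimes_{S_D}R)_{\mathfrak q}$. On the other side, expand $(L_C)_{\mathfrak q}=\bigotimes_{v\in C}(F_v\otimes R_{\mathfrak q})$ along the decompositions above. For $v\in C\setminus D$ the kernel of $\partial_v$ is the sum of the summands that do not involve $t_v$, so the common kernel of these maps is the summand $W\otimes(L_D)_{\mathfrak q}$.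 On it, $\partial_v$ for $v\in D$ acts as $\mathrm{id}_W\otimes\partial_v$. Since $W$ is free, $(X_C)_{\mathfrak q}=W\otimes(X_D)_{\mathfrak q}$. Under these identifications $(\varphi_C)_{\mathfrak q}=\mathrm{id}_W\otimes(\varphi_D)_{\mathfrak q}$, which is an isomorphism by induction.

\emph{Step 4: conclusion.} By Step 3 the finitely generated modules $\ker\varphi_C$ and $Y=\operatorname{coker}\varphi_C$ are supported on primes containing $J$, so they are killed by a power of $J$. By (D1) and Step 2, $\operatorname{Hom}_R(\ker\varphi_C,M')=0$; this group contains the inclusion, so $\ker\varphi_C=0$. Likewise $\operatorname{Ext}^1_R(Y,M')=0$, so $0\to M'\to X_C\to Y\to0$ splits and $Y$ embeds in $X_C\subset L_C$, which is torsion-free. Finally $J\ne0$: for $v\in C$ the hypothesis $g_{\{v\}}\le0$ excludes self-loops at $v$, so $x_v$ is injective on $F_v\ne0$. As $R$ is a domain, powers of $J$ are nonzero, and $Y=0$.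
\end{proof}

\begin{remark}
For $\Theta_4$ and $C=V$ we have $2|C|-g_C=1$ and $g_D=0$ for $|D|=1$. Steps 1--3 go through with grade $1$ in place of $2$, so $\varphi_V$ is injective. It is not onto: its image lies in weights $\ge4$, and the theta class has weight $3$.
\end{remark}

\section{Many cycles: a class of low weight}\label{sec:matroid}

For the converse we must find a splitting when (b) fails. In a splitting, a connected set of edges of $\Delta$ with vertex set $D$ contains at most $|D|-1$ edges of each tree and at most $|D|$ edges of $\tau(C)$. The matroid union theorem turns such counting conditions into an existence statement.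

A \emph{matroid} on a finite set $E'$ is a nonempty family of subsets, called independent, that is closed under passing to subsets and such that for independent $I,I'$ with $|I|<|I'|$ some $I\cup\{e\}$ with $e\in I'\setminus I$ is independent. The rank $r(U)$ of $U\subset E'$ is the largest size of an independent subset of $U$. If $E'$ is the edge set of a graph with vertex set $C$, the forests form the \emph{graphic matroid}, with rank $r_{\mathrm{gr}}$. The sets $I\subset E'$ that admit an injective map $I\to C$ sending each edge to one of its ends are the partial transversals of the family of sets $\{e\in E':e\text{ is incident to }v\}$, $v\in C$; they form the \emph{transversal matroid}, with rank $r_{\mathrm{tr}}$. The matroid union theorem (Edmonds, Nash-Williams) states: given matroids on $E'$ with ranks $r_1,\dots,r_m$, the set $E'$ is a union $I_1\cup\dots\cup I_m$ with $I_j$ independent in the $j$th matroid if and only if $|U|\le\sum_jr_j(U)$ for all $U\subset E'$.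

\begin{lemma}\label{lem:split}
Let $C\subset V$ be nonempty with $g_C\ge2|C|-1$ and $g_D\le2|D|-2$ for all nonempty $D\subsetneq C$. Then $C$ has a splitting.
\end{lemma}

\begin{proof}
Let $n=|C|$. The graph $\Gamma[C]$ is connected: otherwise its components have vertex sets $C_1,\dots,C_r\subsetneq C$ with $r\ge2$, and $g_C=\sum_jg_{C_j}\le2n-2r<2n-1$. Deleting an edge that lies on a cycle keeps a graph connected and lowers $b_1$ by one. So there is a connected subgraph of $\Gamma[C]$ with vertex set $C$ and $b_1=2n-1$. Its edge set $E'$ has $(n-1)+(2n-1)=3n-2$ elements.

We check that $|U|\le2r_{\mathrm{gr}}(U)+r_{\mathrm{tr}}(U)$ for $U\subset E'$. The connected components of $U$ have disjoint vertex sets, so both sides are additive over them, and we may assume that $U$ is connected and nonempty, with vertex set $D$. Then $r_{\mathrm{gr}}(U)=|D|-1$. If $U$ is a tree, then $|U|=r_{\mathrm{gr}}(U)$ and the inequality holds. Otherwise choose an edge $e\in U$ on a cycle and a spanning tree of $U$ that avoids $e$. Orient the tree away from an end $\rho$ of $e$, send each tree edge to its head, and send $e$ to $\rho$. This shows $r_{\mathrm{tr}}(U)\ge|D|$, so it suffices to prove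 $|U|\le3|D|-2$. If $D\ne C$, then $|U|=|D|-1+b_1(U)\le|D|-1+g_D\le3|D|-3$. If $D=C$, then $|U|\le|E'|=3n-2$.

By the union theorem, $E'=T\cup T'\cup I$ with $T,T'$ forests and $I$ a partial transversal. Now $|T|,|T'|\le n-1$, $|I|\le n$ and $|E'|=3n-2$. So the three sets are disjoint and have these sizes: $T$ and $T'$ are spanning trees on $C$, and the injective map $I\to C$ is a bijection, whose inverse is $\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(b)$\Rightarrow$(a) is Proposition~\ref{prop:iso} with $C=V$.

(a)$\Rightarrow$(c). The generators have weight $2N$, and edges raise the weight.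

(c)$\Rightarrow$(b). Suppose that (b) fails, and let $C$ be a nonempty set of minimal size $n$ with $g_C\ge2n-1$. By Lemmas \ref{lem:split}, \ref{lem:cycle} and \ref{lem:nonzero} there is a nonzero $\omega\in X_C$ of weight $2n-1$. For $v\in V\setminus C$ choose linearly independent $u,w\in F_v$, which exist because $\ell_v\ge2$; they remain independent over $R$ in $L_{\{v\}}$. If $x(u)=0$ put $s_v=u$. Otherwise put $s_v=u\,x(w)-w\,x(u)$, which is nonzero since the coefficient of $w$ is. In both cases $s_v$ is a nonzero homogeneous element of $\ker\partial_v$ of weight at most $2$. The element $\omega\otimes\bigotimes_{v\notin C}s_v$ of $L_V=L_C\otimes_R\bigotimes_{v\notin C}L_{\{v\}}$ is killed by every $\partial_v$. It is nonzero, being a tensor product of nonzero elements of free modules over a domain. Its weight is at most $2n-1+2(N-n)=2N-1$. By \eqref{eq:top}, (c) fails.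
\end{proof}

\section{Necklaces: proof of Theorem~\ref{thm:necklace}}\label{sec:necklace}

The group $H_N(B_{2N-1}(\Gamma_N))$ is nonzero by Corollary~\ref{cor:nonzero}. The point of the necklace is that condition (b) fails only for the full vertex set. Indeed, let $D\subsetneq V$ be nonempty. Each component of $\Gamma_N[D]$ is a path of $s$ consecutive vertices whose $s-1$ sides have multiplicity at most $3$, so its first Betti number is at most $3(s-1)-s+1=2s-2$. Summing over components,
\begin{equation}\label{eq:proper}
b_1(\Gamma_N[D])\le2|D|-2\qquad(\emptyset\ne D\subsetneq V).
\end{equation}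

Let $G\subset\Gamma_N$ be an embedded disjoint union of connected graphs, each with at most $N-1$ essential vertices. By Lemma~\ref{lem:weight} it suffices to show that $H_N(B_k(G))=0$ for $k\le2N-1$. By Lemma~\ref{lem:small}(i) we may assume that no component of $G$ is a point, and we may assume $H_N(B(G))\ne0$. Since $\Gamma_N$ has no self-loops, Lemma~\ref{lem:fill} shows that $G$ is admissible, has $V$ as its set of essential vertices, and that $G[D]$ is a subgraph of $\Gamma_N[D]$ for every $D\subset V$.

We verify condition (b) of Theorem~\ref{thm:criterion} for $G$. For nonempty $D\subsetneq V$, \eqref{eq:proper} gives $b_1(G[D])\le2|D|-2$, because $H_1$ of a subgraph injects into $H_1$ of the graph. For $D=V$ we use the hypothesis on $G$. Let $D_1,\dots,D_r$ be the nonempty sets of essential vertices of the components of $G$. They partition $V$, and each has at most $N-1$ elements, so each is a proper subset of $V$. Since $G[V]=\bigsqcup_jG[D_j]$,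
\[
b_1(G[V])=\sum_jb_1(G[D_j])\le\sum_j\big(2|D_j|-2\big)\le2N-2 .
\]
So $G$ satisfies (b), and condition (c) for $G$, which has $N$ essential vertices, is the required vanishing. \qed

\begin{thebibliography}{9}

\bibitem{ADK1}
An, Drummond-Cole and Knudsen, \emph{Subdivisional spaces and graph braid groups}, Doc. Math. 24 (2019).

\bibitem{ADK2}
An, Drummond-Cole and Knudsen, \emph{Edge stabilization in the homology of graph braid groups}, Geom. Topol. 24 (2020).

\bibitem{AK}
Byung Hee An and Ben Knudsen, \emph{On the second homology of planar graph braid groups}, arXiv:2008.10371 (2020).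

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\end{thebibliography}
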